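\title{The telescope conjecture for representations of a small category: reduction to residue fields}

\begin{abstract}
Let $R$ be a commutative noetherian ring and $C$ a small category. We prove that the telescope conjecture holds for the derived category $\mathrm{D}(RC)$ of $R$-linear representations of $C$ if and only if it holds for $\mathrm{D}(k(p)C)$ for every prime ideal $p$ of $R$. The ``if'' direction answers a question of Antieau and Stevenson. The proof lifts compact objects from $k(p)C$ to $R_pC$ through a Cohen ring, and then descends from $R_p$ to $R$ at a maximal point of the support of the part of a smashing subcategory that is not generated by compact objects. We also show that localizing subcategories of $\mathrm{D}(RC)$ correspond bijectively to families of localizing subcategories of the categories $\mathrm{D}(k(p)C)$, extend the results to two classes of linear categories, and deduce the telescope conjecture for $\mathrm{D}(RQ)$ for every quiver $Q$ with finitely many vertices.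
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $R$ be a commutative noetherian ring and let $C$ be a small category in the ordinary sense: its Hom sets carry no linear structure. The \emph{$R$-linearization} $RC$ has the same objects as $C$, the module $\operatorname{Hom}_{RC}(a,b)$ is free over $R$ on the set $\operatorname{Hom}_C(a,b)$, and composition is extended bilinearly. An $RC$-module is an $R$-linear functor $RC\to\operatorname{Mod}R$, which is the same as a functor $C\to\operatorname{Mod}R$. We write $\mathrm{D}(RC)$ for the unbounded derived category of $RC$-modules. If $C$ is a group $G$, viewed as a category with one object, then $RC$-modules are modules over the group ring $RG$. If $C$ is the free category on a quiver $Q$, with the vertices as objects and the paths as morphisms, they are the $R$-linear representations of $Q$, and we write $RQ$ for $RC$. For $p\in\operatorname{Spec}R$ let $k(p)=R_p/pR_p$ be the residue field and $i_p\colon R\to k(p)$ the canonical map. We call $\mathrm{D}(k(p)C)$ the \emph{fiber} of $\mathrm{D}(RC)$ at $p$;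 restriction of scalars gives a functor $i_{p*}\colon\mathrm{D}(k(p)C)\to\mathrm{D}(RC)$.

Let $\mathsf{T}$ be a triangulated category with all coproducts. An object $g$ is \emph{compact} if $\operatorname{Hom}(g,-)$ commutes with coproducts, and $\mathsf{T}$ is \emph{compactly generated} if there is a set $\mathcal{G}$ of compact objects such that $X=0$ whenever $\operatorname{Hom}(g[n],X)=0$ for all $g\in\mathcal{G}$ and $n\in\mathbb{Z}$. The category $\mathrm{D}(RC)$ is compactly generated. A \emph{localizing subcategory} is a full triangulated subcategory closed under coproducts, and $\operatorname{loc}(\mathcal{X})$ denotes the smallest one that contains a class $\mathcal{X}$. Put $\mathsf{S}^\perp=\{X:\operatorname{Hom}(\mathsf{S},X)=0\}$. A localizing subcategory $\mathsf{S}$ is \emph{smashing} if its inclusion has a right adjoint and $\mathsf{S}^\perp$ is closed under coproducts. The first condition provides a localization functor $L\colon\mathsf{T}\to\mathsf{S}^\perp$ with kernel $\mathsf{S}$; the second says that $L$, viewed as an endofunctor of $\mathsf{T}$, preserves coproducts.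 The \emph{telescope conjecture holds for} a compactly generated $\mathsf{T}$ if every smashing subcategory of $\mathsf{T}$ is generated, as a localizing subcategory, by compact objects of $\mathsf{T}$.

A localizing subcategory generated by a set of compact objects is always smashing (Theorem~\ref{thm:neeman-loc}); its orthogonal is closed under coproducts simply because $\operatorname{Hom}(g,-)$ commutes with them. The telescope conjecture asks for the converse: a localization that preserves coproducts should be determined by the compact objects that it kills.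

\begin{example}\label{ex:locF}
Let $R$ be a discrete valuation ring with uniformizer $t$, residue field $k$ and fraction field $F$. The module $k$ is the cone of $t\colon R\to R$, so it is compact in $\mathrm{D}(R)$, and $\operatorname{loc}(k)^\perp$ consists of the complexes on whose cohomology $t$ acts invertibly. The module $F/R$ is the union of the chain $t^{-n}R/R\cong R/t^n$, so it is the cokernel of an injective map $\bigoplus_n R/t^n\to\bigoplus_n R/t^n$ and lies in $\operatorname{loc}(k)$. The subcategory $\operatorname{loc}(F)$ is not smashing. Indeed, $k\in\operatorname{loc}(F)^\perp$, because $t$ acts on $\operatorname{Hom}(F[n],k)$ both invertibly and as zero. If $\operatorname{loc}(F)^\perp$ were closed under coproducts, it would be localizing and would contain $F/R$; but $\operatorname{Hom}(F,F/R)\neq0$.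
\end{example}

The telescope conjecture is known to hold for $\mathrm{D}(RQ)$ when $Q$ is a Dynkin (ADE) quiver and $R$ is any commutative noetherian ring. Antieau and Stevenson \cite{AS} posed the following question.

\begin{quote}
\emph{Let $R$ be a commutative noetherian ring and $C$ a small ordinary category. If the telescope conjecture holds for $\mathrm{D}(k(p)C)$ for all $p\in\operatorname{Spec}R$, does it hold for $\mathrm{D}(RC)$?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:A}
Let $R$ be a commutative noetherian ring and $C$ a small category. If the telescope conjecture holds for $\mathrm{D}(k(p)C)$ for all $p\in\operatorname{Spec}R$, then it holds for $\mathrm{D}(RC)$.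
\end{theorem}

The same tools give the following results, which are not needed for Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}
Let $R$ be a commutative noetherian ring and $C$ a small category.
\begin{enumerate}
\item[(1)] The assignment $\mathsf{S}\mapsto(\mathsf{S}(p))_p$, where $\mathsf{S}(p)=\{y\in\mathrm{D}(k(p)C): i_{p*}y\in\mathsf{S}\}$, is a bijection from the localizing subcategories of $\mathrm{D}(RC)$ to the families of localizing subcategories of the categories $\mathrm{D}(k(p)C)$, $p\in\operatorname{Spec}R$. It maps smashing subcategories to families of smashing subcategories.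
\item[(2)] The telescope conjecture holds for $\mathrm{D}(RC)$ if and only if it holds for $\mathrm{D}(k(p)C)$ for all $p\in\operatorname{Spec}R$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
Let $R$ be a commutative noetherian ring. Theorems~\ref{thm:A} and~\ref{thm:B} hold with $RC$ replaced by
\begin{enumerate}
\item[(i)] $R\otimes_{\mathbb{Z}}\mathcal{C}$, for a small $\mathbb{Z}$-linear category $\mathcal{C}$ with torsion-free Hom groups, with $k(p)\otimes_{\mathbb{Z}}\mathcal{C}$ in place of $k(p)C$;
\item[(ii)] if $R$ is regular, any small $R$-linear category $\mathcal{A}$ with $R$-flat Hom modules, with $k(p)\otimes_R\mathcal{A}$ in place of $k(p)C$.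
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:D}
For every quiver $Q$ with finitely many vertices and every commutative noetherian ring $R$, the telescope conjecture holds for $\mathrm{D}(RQ)$.
\end{corollary}

If $C$ has one object and one morphism, then $\mathrm{D}(RC)=\mathrm{D}(R)$. Every complex over a field $k$ is a direct sum of shifts of $k$, so the only localizing subcategories of $\mathrm{D}(k)$ are $0$ and $\mathrm{D}(k)=\operatorname{loc}(k)$. In this case Theorem~\ref{thm:A} gives the telescope conjecture for $\mathrm{D}(R)$, and Theorem~\ref{thm:B}(1) matches localizing subcategories of $\mathrm{D}(R)$ with subsets of $\operatorname{Spec}R$. A family of smashing subcategories need not come from a smashing subcategory: $\operatorname{loc}(F)$ in Example~\ref{ex:locF} has the fibers $\mathrm{D}(F)$ and $0$.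

There is a simple reason to expect Theorem~\ref{thm:A}. A smashing subcategory $\mathsf{S}$ is generated by the images $i_{p*}\mathsf{S}(p)$ of its fibers, and each fiber $\mathsf{S}(p)$ is smashing (Lemma~\ref{lem:fibers}). Under the hypothesis, $\mathsf{S}$ is therefore generated by objects $i_{p*}y$ with $y$ compact in $\mathrm{D}(k(p)C)$. This does not finish the proof, since $i_{p*}$ does not preserve compact objects. Factor $i_p$ as $R\to R_p\to k(p)$; each factor causes its own failure, already in $\mathrm{D}(R)$, where the compact objects are the perfect complexes.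
\begin{itemize}
\item \emph{From $k(p)$ to $R_p$.} For $R=k[\epsilon]/(\epsilon^2)$ the residue field $k$ is not compact, since $\operatorname{Tor}^R_n(k,k)\neq0$ for all $n\ge0$.
\item \emph{From $R_p$ to $R$.} In Example~\ref{ex:locF} the field $F$ is not compact in $\mathrm{D}(R)$, since it is not finitely generated.
\end{itemize}
We deal with the first failure by replacing $i_{p*}y$ with an object $E(y)$ that is compact over $R_p$ and generates the same localizing subcategory. It is built by restricting $y$ to a regular local ring $\Lambda$ that maps to the completion of $R_p$; this is the one place where it matters that $C$ is an ordinary category. For the second failure we spread $E(y)$ out to a compact object $v$ over $R$. This $v$ need not lie in $\mathsf{S}$, and the argument works only at a well chosen prime.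

Sections~\ref{sec:tri} and~\ref{sec:setting} collect the background. Section~\ref{sec:small} shows both ideas in small cases. Sections~\ref{sec:regular} and~\ref{sec:lift} construct $E(y)$ and $v$, Section~\ref{sec:descent} proves Theorem~\ref{thm:A}, Section~\ref{sec:back} proves Theorem~\ref{thm:B}, and Section~\ref{sec:quivers} treats quivers. All proofs are written in a setting that covers Theorem~\ref{thm:C} at the same time.

\section{Localization in triangulated categories}\label{sec:tri}

Let $\mathsf{T}$ be a triangulated category with all coproducts. A \emph{thick} subcategory is a full triangulated subcategory closed under direct summands; $\operatorname{thick}(\mathcal{X})$ is the smallest one that contains $\mathcal{X}$. The compact objects form a thick subcategory $\mathsf{T}^c$. We use the following standard facts.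
\begin{enumerate}
\item[(T1)] Localizing subcategories are thick, and a coproduct of triangles is a triangle. If $F$ is an exact functor, then $F(\operatorname{thick}\mathcal{X})\subseteq\operatorname{thick}(F\mathcal{X})$; if $F$ also preserves coproducts, then preimages of localizing subcategories are localizing, and so $F(\operatorname{loc}\mathcal{X})\subseteq\operatorname{loc}(F\mathcal{X})$. An object $Y$ lies in $\operatorname{loc}(\mathcal{X})^\perp$ if and only if $\operatorname{Hom}(X[n],Y)=0$ for all $X\in\mathcal{X}$ and $n\in\mathbb{Z}$.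
\item[(T2)] ($3\times3$ lemma.) Every commutative square is the upper left corner of a $3\times3$ diagram whose rows and columns are triangles.
\item[(T3)] If $\mathsf{T}$ is compactly generated by $\mathcal{G}$, then $\mathsf{T}=\operatorname{loc}(\mathcal{G})$ and $\mathsf{T}^c=\operatorname{thick}(\mathcal{G})$; in particular $\mathsf{T}^c$ is essentially small. By Brown representability, an exact functor on $\mathsf{T}$ that preserves coproducts has a right adjoint.
\item[(T4)] If the inclusion of a localizing subcategory $\mathsf{S}$ has a right adjoint $\Gamma$, then each $X$ lies in a functorial \emph{localization triangle} $\Gamma X\to X\xrightarrow{\eta_X}LX\to$ with $\Gamma X\in\mathsf{S}$ and $LX\in\mathsf{S}^\perp$. Any triangle $X'\to X\to X''\to$ with $X'\in\mathsf{S}$ and $X''\in\mathsf{S}^\perp$ is isomorphic to it. The functors $\Gamma$ and $L$ are exact, $\eta_X^*\colon\operatorname{Hom}(LX,Y)\to\operatorname{Hom}(X,Y)$ is bijective for $Y\in\mathsf{S}^\perp$, we have $\mathsf{S}\cap\mathsf{S}^\perp=0$, and $X\in\mathsf{S}$ if and only if $LX=0$. If $\mathsf{S}$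 is smashing, then $\mathsf{S}^\perp$ is localizing.
\end{enumerate}

To show that a subcategory is smashing, it suffices to find localization triangles for generators.

\begin{lemma}\label{lem:criterion}
Let $\mathsf{S}\subseteq\mathsf{T}$ be localizing with $\mathsf{S}^\perp$ closed under coproducts. Suppose $\mathsf{T}=\operatorname{loc}(\mathcal{X})$, where each $X\in\mathcal{X}$ lies in a triangle $X'\to X\to X''\to$ with $X'\in\mathsf{S}$ and $X''\in\mathsf{S}^\perp$. Then $\mathsf{S}$ is smashing. This applies in particular if $\mathsf{T}=\operatorname{loc}(\mathsf{S}\cup\mathsf{S}^\perp)$.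
\end{lemma}

\begin{proof}
Let $\mathcal{D}$ be the class of all objects that lie in such a triangle. It is closed under shifts, and under coproducts because $\mathsf{S}$ and $\mathsf{S}^\perp$ are. Let $f\colon X\to Y$ be a map between objects of $\mathcal{D}$. The composite $X'\to X\to Y\to Y''$ is zero, so $f$ lifts to a map $f'\colon X'\to Y'$. By (T2) there is a map $f''\colon X''\to Y''$ and a triangle $\operatorname{cone}f'\to\operatorname{cone}f\to\operatorname{cone}f''\to$, whose outer terms lie in $\mathsf{S}$ and $\mathsf{S}^\perp$. Thus $\mathcal{D}$ is localizing and $\mathcal{D}=\mathsf{T}$. For $S\in\mathsf{S}$ we have $\operatorname{Hom}(S,X''[n])=0$ for all $n$, so $\operatorname{Hom}(S,X')\cong\operatorname{Hom}(S,X)$, and $X\mapsto X'$ is right adjoint to the inclusion.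
\end{proof}

Twice we shall lift a compact object along a localization. Such lifts exist only up to direct summands, and the complement is not under control. The next lemma replaces the complement by a shift of the object itself.

\begin{lemma}\label{lem:summand}
Let $\mathsf{W}\subseteq\mathsf{T}$ be a full triangulated subcategory closed under isomorphisms. The direct summands of objects of $\mathsf{W}$ form a thick subcategory, and $z\oplus z[1]\in\mathsf{W}$ for every such summand $z$.
\end{lemma}

\begin{proof}
Let $z_1\oplus z_1'$ and $z_2\oplus z_2'$ lie in $\mathsf{W}$ and let $f\colon z_1\to z_2$. The cone of $f\oplus0\colon z_1\oplus z_1'\to z_2\oplus z_2'$ lies in $\mathsf{W}$ and has $\operatorname{cone}f$ as a summand. Closure under shifts and summands holds by definition. If $z\oplus z'\in\mathsf{W}$, then the cone of the endomorphism $0_z\oplus1_{z'}$ is $z\oplus z[1]$.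
\end{proof}

\begin{theorem}[Neeman {\cite[Theorem 2.1]{Nee96}}]\label{thm:neeman-loc}
Let $\mathsf{T}$ be compactly generated and let $\mathsf{N}$ be the localizing subcategory generated by a set of compact objects of $\mathsf{T}$. Then $\mathsf{N}$ is smashing. The functor $\mathsf{T}^c/(\mathsf{N}\cap\mathsf{T}^c)\to(\mathsf{T}/\mathsf{N})^c$ is fully faithful, and every object of the target is a direct summand of an object in the image.
\end{theorem}

Let $\lambda\colon\mathsf{T}\to\mathsf{N}^\perp$ be the localization functor; it induces an equivalence $\mathsf{T}/\mathsf{N}\simeq\mathsf{N}^\perp$. Coproducts in $\mathsf{N}^\perp$ are those of $\mathsf{T}$, and $\lambda$ takes compact objects of $\mathsf{T}$ to compact objects of $\mathsf{N}^\perp$. An object that is compact in $\mathsf{N}^\perp$ need not be compact in $\mathsf{T}$: take $\mathsf{N}=\operatorname{loc}(k)$ and the object $F$ in Example~\ref{ex:locF}.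

\begin{corollary}\label{cor:lift-neeman}
If $g$ is compact in $\mathsf{N}^\perp$, then $g\oplus g[1]\cong\lambda w$ for some $w\in\mathsf{T}^c$.
\end{corollary}

\begin{proof}
Let $\mathsf{W}\subseteq\mathsf{N}^\perp$ be the full subcategory of objects isomorphic to $\lambda w$ with $w\in\mathsf{T}^c$. By fullness in Theorem~\ref{thm:neeman-loc}, a map $\lambda w\to\lambda w'$ has the form $\lambda(\beta)\lambda(\sigma)^{-1}$ for a fraction $w\xleftarrow{\sigma}w_1\xrightarrow{\beta}w'$ in $\mathsf{T}^c$ with $\lambda(\sigma)$ invertible, so its cone is $\lambda(\operatorname{cone}\beta)$. Hence $\mathsf{W}$ is triangulated. The object $g$ is a summand of an object of $\mathsf{W}$, and Lemma~\ref{lem:summand} applies.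
\end{proof}

\section{Representations, base change and fibers}\label{sec:setting}

\subsection*{The setting}
From now on we fix a commutative ring $\mathcal{O}$, a small $\mathcal{O}$-linear category $\mathcal{C}$ whose Hom modules are flat over $\mathcal{O}$, and a commutative noetherian $\mathcal{O}$-algebra $R$, and we assume one of
\begin{enumerate}
\item[(Z)] $\mathcal{O}=\mathbb{Z}$;
\item[(Reg)] $\mathcal{O}=R$ and $R$ is regular, that is, $R_p$ is a regular local ring for all $p$.
\end{enumerate}
For a commutative $\mathcal{O}$-algebra $B$ let $B\mathcal{C}=B\otimes_{\mathcal{O}}\mathcal{C}$ be the $B$-linear category with the objects of $\mathcal{C}$ and Hom modules $B\otimes_{\mathcal{O}}\mathcal{C}(c,d)$. A $B\mathcal{C}$-module is a $B$-linear functor $B\mathcal{C}\to\operatorname{Mod}B$, equivalently an $\mathcal{O}$-linear functor $\mathcal{C}\to\operatorname{Mod}B$.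

We prove Theorems~\ref{thm:A} and~\ref{thm:B} for $R\mathcal{C}$ and $k(p)\mathcal{C}$. For $\mathcal{C}=\mathbb{Z}C$ in case (Z) we have $B\mathcal{C}=BC$, which gives the theorems as stated; a reader interested only in them may keep this case in mind. Since torsion-free abelian groups are flat, case (Z) is Theorem~\ref{thm:C}(i), and case (Reg) with $\mathcal{C}=\mathcal{A}$ is Theorem~\ref{thm:C}(ii). The alternative (Z) or (Reg) is used only in Proposition~\ref{prop:cohen}. All rings below are commutative $\mathcal{O}$-algebras and all ring maps are $\mathcal{O}$-algebra maps; in case (Z) the $\mathcal{O}$-structure is automatic.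

\subsection*{Generators and resolutions}
For an object $c$ let $h_c^B=B\otimes_{\mathcal{O}}\mathcal{C}(c,-)$ be the representable module, and put $h_c=h_c^R$. By the Yoneda lemma $h_c^B$ is projective and $\operatorname{Hom}_{\mathrm{D}(B\mathcal{C})}(h_c^B,X[n])=H^n(X(c))$. Hence the $h_c^B$ are compact generators of $\mathrm{D}(B\mathcal{C})$, and the compact objects form $\operatorname{thick}(h_c^B:c)$. A complex $P$ of $B\mathcal{C}$-modules is \emph{semi-free} if it is the union of subcomplexes $0=P_0\subseteq P_1\subseteq\cdots$ with each $P_{n+1}/P_n$ a direct sum of shifts of representable modules. Every complex is the target of a surjective quasi-isomorphism from a semi-free complex, and left derived functors can be computed on semi-free complexes. A complex of $B$-modules is \emph{$K$-flat} if tensoring with it preserves acyclic complexes. The values $P(d)$ of a semi-free complex are $K$-flat with flat terms: this holds for the flat modules $h_c^B(d)$, and it passes to shifts, coproducts, termwise split extensions and unions of chains. This is how flatness of the Hom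 modules enters.

\subsection*{Tensor action and base change}
For $M\in\mathrm{D}(B)$ and $X\in\mathrm{D}(B\mathcal{C})$ the derived tensor product $M\otimes X=M\otimes_B^LX\in\mathrm{D}(B\mathcal{C})$ is computed objectwise, after replacing $M$ by a $K$-flat complex or $X$ by a semi-free one. It is associative, exact, and preserves coproducts in both variables. All tensor products of complexes below are derived. If $K$ is a bounded complex of finite free $B$-modules and $K^\vee=\operatorname{Hom}_B(K,B)$, then $\operatorname{Hom}(K\otimes X,Y)\cong\operatorname{Hom}(X,K^\vee\otimes Y)$.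

For $f\colon B\to B'$, restriction $f_*\colon\mathrm{D}(B'\mathcal{C})\to\mathrm{D}(B\mathcal{C})$ is exact, preserves coproducts, and is conservative: $f_*Y=0$ implies $Y=0$. Its left adjoint is $f^*=B'\otimes_B^L-$. We have $f^*h_c^B=h_c^{B'}$, so $f^*$ preserves compact objects. Replacing $X$ by a semi-free and $M$ by a $K$-flat complex, one reads off
\begin{equation}\label{eq:projection}
f_*(M'\otimes_{B'}f^*X)\cong f_*M'\otimes_BX,\qquad f^*(M\otimes_BX)\cong f^*M\otimes_{B'}f^*X
\end{equation}
for $M\in\mathrm{D}(B)$, $M'\in\mathrm{D}(B')$, $X\in\mathrm{D}(B\mathcal{C})$. In particular $f_*f^*X\cong B'\otimes_BX$.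

The category $\mathrm{D}(B\mathcal{C})$ is $B$-linear. An object on which some $b\in B$ acts both invertibly and as zero is zero. We put $X/\!\!/b=\operatorname{cone}(b\colon X\to X)=(B/\!\!/b)\otimes X$; this is an exact functor of $X$. If $b$ acts invertibly on $X$, then $X/\!\!/b=0$; if $b$ acts as zero, then $X/\!\!/b\cong X\oplus X[1]$.

\begin{lemma}\label{lem:tensor}
Let $\mathsf{S}\subseteq\mathrm{D}(B\mathcal{C})$ be localizing and $M\in\mathrm{D}(B)$. Then $M\otimes X\in\mathsf{S}$ for all $X\in\mathsf{S}$. If $\mathsf{S}$ is smashing, then $\Gamma(M\otimes X)\cong M\otimes\Gamma X$ and $L(M\otimes X)\cong M\otimes LX$ for all $X$.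
\end{lemma}

\begin{proof}
For $X\in\mathsf{S}$ the class $\{M:M\otimes X\in\mathsf{S}\}$ is localizing in $\mathrm{D}(B)$ and contains $B$, so it is $\mathrm{D}(B)$. If $\mathsf{S}$ is smashing, this applies to $\mathsf{S}^\perp$ as well, and $M\otimes\Gamma X\to M\otimes X\to M\otimes LX\to$ is the localization triangle of $M\otimes X$ by (T4).
\end{proof}

\subsection*{Koszul complexes}
For a sequence $x=(x_1,\dots,x_n)$ in $B$ let $K(x;B)=\bigotimes_{m=1}^n(B\xrightarrow{x_m}B)$ be the Koszul complex, with each factor in cohomological degrees $-1$ and $0$. It is a bounded complex of finite free modules, and $f^*K(x;B)=K(f(x);B')$.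
\begin{enumerate}
\item[(K1)] Multiplication by an element of the ideal $(x)$ is null-homotopic on $K(x;B)$. So $(x)$ kills the cohomology, and $K(x;B)=0$ in $\mathrm{D}(B)$ if $(x)=B$.
\item[(K2)] If each $x_m$ annihilates the terms of a complex $Y$, then the Koszul differential vanishes on $K(x;B)\otimes Y$, so that $K(x;B)\otimes Y\cong\bigoplus_{m}Y[m]^{\binom{n}{m}}$ and $Y$ is a summand.
\item[(K3)] $K(x;B)^\vee\cong K(x;B)[-n]$.
\end{enumerate}
For $B=R$ and a prime $q$, the complex $k(q)\otimes K(x;R)$ is zero if $(x)\not\subseteq q$ by (K1), and has $k(q)$ as a summand if $(x)\subseteq q$ by (K2).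

\subsection*{Localization at a prime}
Let $r\colon R\to R_p$ be the localization. Since $R_p$ is flat and $R_p\otimes_RR_p=R_p$, we have $r^*r_*\cong\mathrm{id}$ and $r_*$ is fully faithful. We write $X_p$ for $r^*X\in\mathrm{D}(R_p\mathcal{C})$ and also for $r_*r^*X=R_p\otimes X\in\mathrm{D}(R\mathcal{C})$.

\begin{lemma}\label{lem:homloc}
If $v\in\mathrm{D}(R\mathcal{C})$ is compact, then $\operatorname{Hom}(v,X_p)\cong R_p\otimes_R\operatorname{Hom}(v,X)$ for all $X$.
\end{lemma}

\begin{proof}
Elements of $R\setminus p$ act invertibly on $X_p$, so there is a natural map from right to left. Both sides are cohomological functors of $v$, since $R_p$ is flat. For $v=h_c[-n]$ the map is the isomorphism $H^n(X(c))_p\cong H^n(X(c)_p)$. The objects $v$ for whose shifts the map is bijective form a thick subcategory.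
\end{proof}

\subsection*{Support and fibers}
The reduction to residue fields starts from the following theorem, which uses that $R$ is noetherian.

\begin{theorem}[Neeman \cite{Nee92}]\label{thm:neeman-fields}
$\mathrm{D}(R)=\operatorname{loc}(k(q):q\in\operatorname{Spec}R)$.
\end{theorem}

Applying $-\otimes X$ to the object $R$, we find for every $X\in\mathrm{D}(R\mathcal{C})$
\begin{equation}\label{eq:l2g}
X\in\operatorname{loc}\bigl(k(q)\otimes X:q\in\operatorname{Spec}R\bigr),\qquad k(q)\otimes X=i_{q*}i_q^*X.
\end{equation}
Define the \emph{support} $\operatorname{supp}X=\{q:k(q)\otimes X\neq0\}$. By \eqref{eq:l2g}, $X=0$ if and only if $\operatorname{supp}X=\emptyset$. Let $V(p)=\{q:q\supseteq p\}$.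

\begin{lemma}\label{lem:fibers}
Let $\mathsf{S}\subseteq\mathrm{D}(R\mathcal{C})$ be localizing and $\mathsf{S}(p)=\{y\in\mathrm{D}(k(p)\mathcal{C}):i_{p*}y\in\mathsf{S}\}$.
\begin{enumerate}
\item[(a)] $\mathsf{S}(p)$ is localizing, $i_p^*\mathsf{S}\subseteq\mathsf{S}(p)$, and $\mathsf{S}=\operatorname{loc}\bigl(\bigcup_qi_{q*}\mathsf{S}(q)\bigr)$.
\item[(b)] If $\mathsf{S}$ is smashing, then $\mathsf{S}(p)$ is smashing and $\mathsf{S}(p)=\operatorname{loc}(i_p^*\mathsf{S})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim is (T1). For $X\in\mathsf{S}$ we have $i_{p*}i_p^*X=k(p)\otimes X\in\mathsf{S}$ by Lemma~\ref{lem:tensor}, which is the second claim. The third follows from the second and \eqref{eq:l2g}.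

(b) The subcategory $\mathsf{S}'=\operatorname{loc}(i_p^*\mathsf{S})\subseteq\mathsf{S}(p)$ has an orthogonal that can be computed by adjunction: since $\operatorname{Hom}(i_p^*X,t)=\operatorname{Hom}(X,i_{p*}t)$, we have $\mathsf{S}'^\perp=\{t:i_{p*}t\in\mathsf{S}^\perp\}$, and this is closed under coproducts. In the triangle $i_p^*\Gamma h_c\to h_c^{k(p)}\to i_p^*Lh_c\to$ the first term lies in $\mathsf{S}'$. The third lies in $\mathsf{S}'^\perp$, because $i_{p*}i_p^*Lh_c=k(p)\otimes Lh_c\in\mathsf{S}^\perp$ by Lemma~\ref{lem:tensor}. So $\mathsf{S}'$ is smashing by Lemma~\ref{lem:criterion}. Let $y\in\mathsf{S}(p)$ have the localization triangle $y'\to y\to y''\to$ for $\mathsf{S}'$. Then $y'$ and $y$ lie in $\mathsf{S}(p)$, hence so does $y''$, and $i_{p*}y''\in\mathsf{S}\cap\mathsf{S}^\perp=0$. Thus $y''=0$ and $y\in\mathsf{S}'$.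
\end{proof}

\section{Two small cases}\label{sec:small}

In this section $C$ is an ordinary category. The first case shows the passage from $k(p)$ to $R_p$, the second the passage from $R_p$ to $R$.

\subsection*{Artinian local rings: lifting}
Let $R$ be local with a single prime ideal and residue map $i\colon R\to k$, and assume the telescope conjecture for $\mathrm{D}(kC)$. By Lemma~\ref{lem:fibers}, a smashing subcategory of $\mathrm{D}(RC)$ is generated by objects $i_*y$ with $y$ compact. It suffices to find, for each compact $y$, a compact $E\in\mathrm{D}(RC)$ with $\operatorname{loc}(E)=\operatorname{loc}(i_*y)$.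

Let $R=k[\epsilon]/(\epsilon^2)$, and let $u\colon k\to R$ be the inclusion. Take $E=u^*y$, which is compact. Since $iu=\mathrm{id}$, we have $k\otimes_RE=i_*i^*u^*y=i_*y$, so $i_*y\in\operatorname{loc}(E)$ by Lemma~\ref{lem:tensor}. Tensoring $0\to k\to R\to k\to0$ with $E$ gives a triangle $i_*y\to E\to i_*y\to$, so $E\in\operatorname{loc}(i_*y)$. This proves Theorem~\ref{thm:A} for this ring. The functor $u^*$ exists because $kC$ and $RC$ come from the same category $C$.

Let $R=\mathbb{Z}/\ell^2$ and $k=\mathbb{F}_\ell$ for a prime number $\ell$. There is no ring map $k\to R$. Instead consider $\varphi\colon\mathbb{Z}\to R$ and $\pi=i\varphi\colon\mathbb{Z}\to k$. Restriction along $\pi$ preserves compact objects, since $\pi_*h_c^k$ is the cone of $\ell$ on $h_c^{\mathbb{Z}}$. So $E=\varphi^*\pi_*y$ is compact. Now $k\otimes_RE=i_*\pi^*\pi_*y$, and the argument above, with $0\to k\to R\to k\to0$ again, gives $\operatorname{loc}(E)=\operatorname{loc}(i_*\pi^*\pi_*y)$. What remains is the equality $\operatorname{loc}(\pi^*\pi_*y)=\operatorname{loc}(y)$ in $\mathrm{D}(kC)$, which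 is the subject of Section~\ref{sec:regular}. For a general local ring, $k$ and $\mathbb{Z}$ are replaced by a coefficient field or a Cohen ring, and a Koszul complex forces finite length.

\subsection*{A discrete valuation ring: descent}
Let $R,t,k,F$ be as in Example~\ref{ex:locF}, let $C$ be trivial, and let $\mathsf{S}\subseteq\mathrm{D}(R)$ be smashing with $F\in\mathsf{S}$. The object $F$ is compact in the fiber $\mathrm{D}(F)$ and is the localization of the compact object $v=R$. We show that $R\in\mathsf{S}$; Example~\ref{ex:locF} shows that this is false for localizing subcategories in general.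

By Lemma~\ref{lem:tensor}, $F\otimes LR=LF=0$. So $\eta_R\in\operatorname{Hom}(R,LR)=H^0(LR)$ is killed by some $s=t^n$, and since $\eta_R^*\colon\operatorname{Hom}(LR,LR)\to\operatorname{Hom}(R,LR)$ is bijective, $s$ acts as zero on $LR$.

If $k\in\mathsf{S}$, then $LR/\!\!/t=k\otimes LR=Lk=0$. So $t$ acts on $LR$ invertibly and nilpotently, $LR=0$, and $R\in\mathsf{S}$.

Suppose $k\notin\mathsf{S}$. The complex $k\otimes\Gamma R\in\mathsf{S}$ is a direct sum of shifts of $k$, so it is zero, and $t$ acts invertibly on $\Gamma R$. Applying $-/\!\!/s$ to $\Gamma R\to R\to LR\to$ gives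
\[
R/\!\!/s\cong LR/\!\!/s\cong LR\oplus LR[1].
\]
Hence $LR$ is compact, and so is $\Gamma R$. Its cohomology is finitely generated and $t$ acts on it invertibly, so $\Gamma R=0$ by Nakayama's lemma. Then $F=\Gamma F=F\otimes\Gamma R=0$, a contradiction.

The point is that one element $s$ acts as zero on $Lv$ and invertibly on $\Gamma v$, and this forces $\Gamma v$ to be compact. In general we first divide by the compact objects of $\mathsf{S}$, which merges the two cases. The vanishing of $k\otimes\Gamma R$ will come from the choice of a maximal prime, and Nakayama's lemma will be replaced by Corollary~\ref{cor:lift-neeman}.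

\section{Restriction to a regular local ring}\label{sec:regular}

\begin{lemma}\label{lem:hyper}
Let $B$ be a commutative $\mathcal{O}$-algebra, $x\in B$ a nonzerodivisor, and $\pi\colon B\to B'=B/x$. For every $y\in\mathrm{D}(B'\mathcal{C})$ we have $\operatorname{loc}(\pi^*\pi_*y)=\operatorname{loc}(y)$ in $\mathrm{D}(B'\mathcal{C})$.
\end{lemma}

If $y$ lifts, say $y=\pi^*w$, then $\pi_*y=B'\otimes_Bw=w/\!\!/x$ and $\pi^*\pi_*y=y/\!\!/0=y\oplus y[1]$, so the lemma holds. In general $\pi^*\pi_*y$ is an extension of $y$ by $y[1]$, classified by a map $\theta\colon y\to y[2]$, and $\theta$ can be nonzero (Example~\ref{ex:theta}). The proof uses only that $\theta$ vanishes after restriction to $B$. Modulo $\operatorname{loc}(\pi^*\pi_*y)$ the map $\theta$ becomes invertible, so $y$ agrees with the homotopy colimit of $y\to y[2]\to y[4]\to\cdots$, and this homotopy colimit is zero because its restriction is.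

\begin{proof}
\emph{The triangle.} Represent $y$ by a complex and choose a surjective quasi-isomorphism $Q\to\pi_*y$ with $Q$ semi-free over $B\mathcal{C}$. Its kernel $N$ is acyclic, and $xQ\subseteq N$ since $x$ kills $y$. The terms of $Q$ have flat values, so $x$ acts injectively on $Q$ and on $N$. We have $\pi^*\pi_*y=Q/xQ$, and the counit of the adjunction is the surjection $\varepsilon\colon Q/xQ\to Q/N=y$ with kernel $N/xQ$. In the exact sequence
\[
0\to xQ/xN\to N/xN\to N/xQ\to0
\]
all terms are killed by $x$, so this is a sequence of complexes of $B'\mathcal{C}$-modules. The middle term is acyclic, as the cokernel of the injective map $x\colon N\to N$. Multiplication by $x$ gives $y=Q/N\cong xQ/xN$. Hence $N/xQ\cong y[1]$ in $\mathrm{D}(B'\mathcal{C})$, and we obtain a triangle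
\begin{equation}\label{eq:theta}
y[1]\to\pi^*\pi_*y\xrightarrow{\ \varepsilon\ }y\xrightarrow{\ \theta\ }y[2].
\end{equation}
In particular $\pi^*\pi_*y\in\operatorname{loc}(y)$.

\emph{The homotopy colimit vanishes.} The map $\pi_*\varepsilon$ is a split epimorphism, split by the unit of the adjunction, and $\pi_*(\theta)\pi_*(\varepsilon)=0$; so $\pi_*\theta=0$. Put $y_n=y[2n]$ and $\theta_n=\theta[2n]\colon y_n\to y_{n+1}$. Let $\sigma$ be the endomorphism of $\bigoplus_{n\ge0}y_n$ with components $\theta_n$, and let $Y$ be the cone of $1-\sigma$. Since $\pi_*\sigma=0$, the map $\pi_*(1-\sigma)$ is the identity. So $\pi_*Y=0$, and $Y=0$ because $\pi_*$ is conservative.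

\emph{Comparison with $y$.} Let $f_0=1_y$ and $f_{n+1}=\theta_nf_n\colon y\to y_{n+1}$, and put $c_n=\operatorname{cone}f_n$. By \eqref{eq:theta}, $\operatorname{cone}\theta_n$ is a shift of $\pi^*\pi_*y$. The octahedral axiom gives triangles $c_n\to c_{n+1}\to\operatorname{cone}\theta_n\to$, and $c_0=0$, so all $c_n$ lie in $\operatorname{loc}(\pi^*\pi_*y)$. Let $\tau$ be the endomorphism of $\bigoplus_{n\ge0}y$ that maps the $n$th copy identically to the $(n+1)$st. The square
\[
\begin{array}{ccc}
\bigoplus_ny&\xrightarrow{\ 1-\tau\ }&\bigoplus_ny\\[2pt]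
{\scriptstyle\oplus f_n}\downarrow&&\downarrow{\scriptstyle\oplus f_n}\\[2pt]
\bigoplus_ny_n&\xrightarrow{\ 1-\sigma\ }&\bigoplus_ny_n
\end{array}
\]
commutes because $f_{n+1}=\theta_nf_n$. The free abelian group with basis $e_0,e_1,\dots$ also has the basis $e_0,\,e_0-e_1,\,e_1-e_2,\dots$; therefore $1-\tau$ is a split monomorphism with complement $y$, and its cone is $y$. The cone of the bottom row is $Y=0$, and both columns have cone $\bigoplus_nc_n$. By (T2) there is an object $W$ with triangles $y\to0\to W\to$ and $\bigoplus c_n\to\bigoplus c_n\to W\to$. Hence $y[1]\cong W\in\operatorname{loc}(\pi^*\pi_*y)$.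
\end{proof}

\begin{example}\label{ex:theta}
Let $\ell\ge5$ be prime, $G=\langle g\rangle$ cyclic of order $\ell$, $B=\mathbb{Z}$, $x=\ell$, and let $y=\mathbb{F}_\ell^2$ with $g$ acting by $1+e$, where $e\neq0$ and $e^2=0$. Then $\theta\neq0$. Let $P\to y$ be a surjection from a free $\mathbb{Z}G$-module, with kernel $N$. Since $P$ and $N$ are flat over $\mathbb{Z}$, the object $\pi^*\pi_*y$ is the complex $N/\ell N\to P/\ell P$, and up to sign $\theta$ is the class of $0\to\ell P/\ell N\to N/\ell N\to P/\ell P\to y\to0$ in $\operatorname{Ext}^2_{\mathbb{F}_\ell G}(y,y)$. As $P/\ell P$ is projective, $\theta=0$ means that $0\to\ell P/\ell N\to N/\ell N\to N/\ell P\to0$ splits: there is a submodule $N'\subseteq N$ with $N'+\ell P=N$ and $N'\cap\ell P=\ell N$. Put $Y=P/N'$. Then $\ell^2Y=0$, $Y/\ell Y=P/N=y$ and $\ell Y=\ell P/\ell N\cong y$. So $Y$ has two generators and $\ell^4$ elements, and $Y\cong(\mathbb{Z}/\ell^2)^2$. The element $g$ acts on $Y$ by $1+u$ with $u\equiv e$ modulo $\ell$. From $u^2\equiv0$ modulo $\ell$ we get $\ell u^2=0$ and $u^4=0$, so the binomial formula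 gives $(1+u)^\ell=1+\ell u\neq1$, contradicting $g^\ell=1$.
\end{example}

Recall that in a regular local ring $\Lambda$ of dimension $d$ the maximal ideal is generated by a regular sequence $x_1,\dots,x_d$, and that $K(x_1,\dots,x_d;\Lambda)$ is then a free resolution of the residue field.

\begin{corollary}\label{cor:regular}
Let $\Lambda$ be a regular local $\mathcal{O}$-algebra with residue map $\pi\colon\Lambda\to k$.
\begin{enumerate}
\item[(a)] $\operatorname{loc}(\pi^*\pi_*y)=\operatorname{loc}(y)$ for all $y\in\mathrm{D}(k\mathcal{C})$.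
\item[(b)] $\pi_*$ preserves compact objects.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Let $\Lambda_m=\Lambda/(x_1,\dots,x_m)$, let $\pi_m\colon\Lambda_{m-1}\to\Lambda_m$ be the projection, and let $y_m\in\mathrm{D}(\Lambda_m\mathcal{C})$ be the restriction of $y$. Then $y_d=y$, $y_0=\pi_*y$ and $y_{m-1}=\pi_{m*}y_m$. Lemma~\ref{lem:hyper} gives $\operatorname{loc}(\pi_m^*y_{m-1})=\operatorname{loc}(y_m)$. Applying $\pi_d^*\cdots\pi_{m+1}^*$ and (T1) for $m=1,\dots,d$, we get
\[
\operatorname{loc}(\pi_d^*\cdots\pi_1^*y_0)=\operatorname{loc}(\pi_d^*\cdots\pi_2^*y_1)=\dots=\operatorname{loc}(y_d).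
\]
(b) We have $k\in\operatorname{thick}(\Lambda)$ by the Koszul resolution, so $\pi_*h_c^k=\pi_*\pi^*h_c^\Lambda=k\otimes_\Lambda h_c^\Lambda\in\operatorname{thick}(h_c^\Lambda)$.
\end{proof}

Part (b) fails without regularity, as $k[\epsilon]/(\epsilon^2)$ shows.

\section{Compact models for objects of a fiber}\label{sec:lift}

Fix $p\in\operatorname{Spec}R$ and generators $x=(x_1,\dots,x_n)$ of $p$. Put $A=R_p$ and $k=k(p)$, and let $\hat{A}$ be the completion of $A$ at its maximal ideal. We have maps $r\colon R\to A$, $i\colon A\to k$, $\psi\colon A\to\hat{A}$ and $\rho\colon\hat{A}\to k$ with $i_p=ir$ and $i=\rho\psi$. The map $\psi$ is flat, and $M\to\hat{A}\otimes_AM$ is bijective for $M$ of finite length. To imitate Section~\ref{sec:small} we need a regular local ring with residue field $k$ that maps to $A$. Such a map is available after completion.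

\begin{proposition}\label{prop:cohen}
There are a regular local $\mathcal{O}$-algebra $\Lambda$ with residue field $k$ and residue map $\pi\colon\Lambda\to k$, and a local $\mathcal{O}$-algebra homomorphism $\varphi\colon\Lambda\to\hat{A}$ with $\rho\varphi=\pi$.
\end{proposition}

\begin{proof}
In case (Reg) take $\Lambda=A$, $\varphi=\psi$, $\pi=i$. In case (Z) every ring homomorphism is an $\mathcal{O}$-algebra homomorphism, and we use Cohen's structure theory \cite[Theorems 28.3, 29.1, 29.2]{Mat}. If $\operatorname{char}k=0$, every nonzero integer is a unit in $\hat{A}$, so $\mathbb{Q}\subseteq\hat{A}$ and $\hat{A}$ has a coefficient field, that is, a subfield that $\rho$ maps isomorphically onto $k$; take $\Lambda=k$, $\pi=\mathrm{id}$, and $\varphi$ the inverse isomorphism. If $\operatorname{char}k=\ell>0$, there is a complete discrete valuation ring $\Lambda$ of characteristic $0$ with uniformizer $\ell$ and residue field $k$, a \emph{Cohen ring}, and there is a local homomorphism $\Lambda\to\hat{A}$ that induces the identity on $k$.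
\end{proof}

The rings and maps are
\[
\begin{array}{ccccccc}
R&\xrightarrow{\ r\ }&A&\xrightarrow{\ \psi\ }&\hat{A}&\xleftarrow{\ \varphi\ }&\Lambda\\
&&{\scriptstyle i}\downarrow&&\downarrow{\scriptstyle\rho}&&\downarrow{\scriptstyle\pi}\\
&&k&=&k&=&k.
\end{array}
\]
The map $\varphi$ need not be flat, and in case (Z) the ring $\Lambda$ need not be an $R$-algebra. The functor $\varphi^*\colon\mathrm{D}(\Lambda\mathcal{C})\to\mathrm{D}(\hat{A}\mathcal{C})$ makes sense because $\mathcal{C}$ is defined over a ring $\mathcal{O}$ over which $\varphi$ is linear. For an $R$-linear category over a ring $R$ that is not regular, the construction has no category $\Lambda\mathcal{C}$ to start from. This is the role of the hypothesis that $C$ is an ordinary category.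

For compact $y$ the object $\varphi^*\pi_*y$ is compact over $\hat{A}$, but it has two defects. It need not lie in $\operatorname{loc}(\rho_*y)$: for trivial $C$, $\Lambda=k$ and $y=k$ it is $\hat{A}$ itself. And $\psi_*$ need not preserve compact objects. Tensoring with a Koszul complex repairs both. Put $K=K(x;A)$ and $\hat{K}=K(x;\hat{A})=\psi^*K$. By (K1) the cohomology modules of $K$ and $\hat{K}$ are finitely generated and killed by the maximal ideal, so they are finite-dimensional $k$-vector spaces. Since $\psi$ is flat, it follows that $K\to\psi_*\hat{K}$ is a quasi-isomorphism, and \eqref{eq:projection} gives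
\begin{equation}\label{eq:koszul-complete}
\psi_*(\hat{K}\otimes_{\hat{A}}h_c^{\hat{A}})\cong\psi_*\hat{K}\otimes_Ah_c^A\cong K\otimes_Ah_c^A.
\end{equation}
For $y\in\mathrm{D}(k\mathcal{C})$ define
\[
\hat{E}(y)=\hat{K}\otimes_{\hat{A}}\varphi^*\pi_*y\in\mathrm{D}(\hat{A}\mathcal{C}),\qquad E(y)=\psi_*\hat{E}(y)\in\mathrm{D}(A\mathcal{C}).
\]
Let $\mathsf{K}=\operatorname{loc}(K\otimes h_c^A:c)\subseteq\mathrm{D}(A\mathcal{C})$ and $\hat{\mathsf{K}}=\operatorname{loc}(\hat{K}\otimes h_c^{\hat{A}}:c)\subseteq\mathrm{D}(\hat{A}\mathcal{C})$. By \eqref{eq:koszul-complete}, $\psi_*\hat{\mathsf{K}}\subseteq\mathsf{K}$.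

\begin{lemma}\label{lem:E}
Let $y\in\mathrm{D}(k\mathcal{C})$.
\begin{enumerate}
\item[(a)] $\operatorname{loc}(E(y))=\operatorname{loc}(i_*y)$ in $\mathrm{D}(A\mathcal{C})$, and $\operatorname{loc}(r_*E(y))=\operatorname{loc}(i_{p*}y)$ in $\mathrm{D}(R\mathcal{C})$.
\item[(b)] $\hat{E}(y)\in\hat{\mathsf{K}}$ and $E(y)\in\mathsf{K}$.
\item[(c)] If $y$ is compact, then $E(y)\in\operatorname{thick}(K\otimes h_c^A:c)$; in particular $E(y)$ is compact.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $z=\varphi^*\pi_*y$. Since $\rho\varphi=\pi$, we have $k\otimes_{\hat{A}}z=\rho_*\rho^*\varphi^*\pi_*y=\rho_*\pi^*\pi_*y$, and Corollary~\ref{cor:regular}(a) with (T1) gives $\operatorname{loc}(k\otimes z)=\operatorname{loc}(\rho_*y)$.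

(a) The complex $\hat{K}$ is bounded and its cohomology modules are finite direct sums of copies of $k$. Induction on the number of nonzero cohomology modules, by truncation, gives $\hat{K}\in\operatorname{thick}(k)$ in $\mathrm{D}(\hat{A})$, and so $\hat{E}(y)=\hat{K}\otimes z\in\operatorname{thick}(k\otimes z)$. Conversely, $k$ is a summand of $k\otimes\hat{K}$ by (K2), so $k\otimes z$ is a summand of $k\otimes\hat{E}(y)$, which lies in $\operatorname{loc}(\hat{E}(y))$ by Lemma~\ref{lem:tensor}. Thus $\operatorname{loc}(\hat{E}(y))=\operatorname{loc}(k\otimes z)=\operatorname{loc}(\rho_*y)$. Apply $\psi_*$ and then $r_*$, using $\psi_*\rho_*=i_*$ and $r_*i_*=i_{p*}$.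

(b) We have $z\in\operatorname{loc}(h_c^{\hat{A}}:c)$, so $\hat{K}\otimes z\in\hat{\mathsf{K}}$, and $\psi_*\hat{\mathsf{K}}\subseteq\mathsf{K}$.

(c) By Corollary~\ref{cor:regular}(b), $\pi_*y$ is compact, so $z\in\operatorname{thick}(h_c^{\hat{A}}:c)$. Apply $\psi_*(\hat{K}\otimes-)$ and \eqref{eq:koszul-complete}. The objects $K\otimes h_c^A$ are compact because $K\in\operatorname{thick}(A)$.
\end{proof}

Next we clear denominators. Since $E(y)$ is built from the objects $K\otimes h_c^A$, which come from objects over $R$ with support in $V(p)$, the lift can be chosen with support in $V(p)$.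

\begin{lemma}\label{lem:v}
Let $y\in\mathrm{D}(k\mathcal{C})$ be compact. There is a compact $v\in\mathrm{D}(R\mathcal{C})$ with $\operatorname{supp}v\subseteq V(p)$ and $v_p\cong E(y)\oplus E(y)[1]$ in $\mathrm{D}(A\mathcal{C})$.
\end{lemma}

\begin{proof}
Let $\mathsf{V}=\operatorname{thick}(K(x;R)\otimes h_c:c)\subseteq\mathrm{D}(R\mathcal{C})$. Its objects are compact. For $q\not\supseteq p$ we have $k(q)\otimes K(x;R)=0$, so $k(q)\otimes v=0$ for all $v\in\mathsf{V}$. Let $\mathsf{W}\subseteq\mathrm{D}(A\mathcal{C})$ be the full subcategory of objects isomorphic to $v_p$ with $v\in\mathsf{V}$. For $v,v'\in\mathsf{V}$, adjunction and Lemma~\ref{lem:homloc} give $\operatorname{Hom}(v_p,v'_p)=\operatorname{Hom}(v,v'_p)=R_p\otimes\operatorname{Hom}(v,v')$. So every map $\alpha\colon v_p\to v'_p$ has the form $s^{-1}\beta_p$ with $s\notin p$ and $\beta\colon v\to v'$, and $\operatorname{cone}\alpha\cong(\operatorname{cone}\beta)_p$. Hence $\mathsf{W}$ is triangulated. By Lemma~\ref{lem:summand} the summands of objects of $\mathsf{W}$ form a thick subcategory. It contains $K\otimes h_c^A=(K(x;R)\otimes h_c)_p$,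 hence $E(y)$ by Lemma~\ref{lem:E}(c). Lemma~\ref{lem:summand} now gives $E(y)\oplus E(y)[1]\in\mathsf{W}$.
\end{proof}

\section{Descent at a maximal prime: proof of Theorem~\ref{thm:A}}\label{sec:descent}

Assume the telescope conjecture for $\mathrm{D}(k(q)\mathcal{C})$ for all $q$. Let $\mathsf{S}\subseteq\mathrm{D}(R\mathcal{C})$ be smashing, with localization triangles $\Gamma X\to X\xrightarrow{\eta_X}LX\to$. Let $\mathsf{S}_c\subseteq\mathsf{S}$ be the localizing subcategory generated by the compact objects of $\mathrm{D}(R\mathcal{C})$ that lie in $\mathsf{S}$. By (T3) and Theorem~\ref{thm:neeman-loc} it is smashing; let $\lambda$ be its localization functor. Then $\mathsf{S}_c^\perp$ is localizing and contains $\mathsf{S}^\perp$. The part of $\mathsf{S}$ not generated by compact objects is the localizing subcategory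
\[
\mathsf{U}=\mathsf{S}\cap\mathsf{S}_c^\perp .
\]
For $X\in\mathsf{S}$ we have $\lambda X\in\mathsf{U}$, because the fiber of $X\to\lambda X$ lies in $\mathsf{S}_c\subseteq\mathsf{S}$. We must show $\mathsf{S}=\mathsf{S}_c$. Suppose not. Then $\lambda X\neq0$ for some $X\in\mathsf{S}$, so $\mathsf{U}\neq0$.

\subsection*{Step 1: if $g\in\mathsf{U}$ is compact in $\mathsf{S}_c^\perp$, then $g=0$}
By Corollary~\ref{cor:lift-neeman}, $g\oplus g[1]\cong\lambda w$ with $w$ compact in $\mathrm{D}(R\mathcal{C})$. The fiber of $w\to\lambda w$ lies in $\mathsf{S}_c\subseteq\mathsf{S}$, and $\lambda w\in\mathsf{U}\subseteq\mathsf{S}$, so $w\in\mathsf{S}$. By the definition of $\mathsf{S}_c$ we get $w\in\mathsf{S}_c$, that is, $\lambda w=0$.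

\subsection*{Step 2: the choice of $p$}
The set $\Sigma=\bigcup_{X\in\mathsf{U}}\operatorname{supp}X$ is nonempty by \eqref{eq:l2g}. Since $R$ is noetherian, $\Sigma$ has a maximal element $p$, so $\Sigma\cap V(p)=\{p\}$. \emph{If $g\in\mathsf{U}$ has $\operatorname{supp}g\subseteq V(p)$ and $s\notin p$, then $g/\!\!/s=0$.} Indeed, $\operatorname{supp}g\subseteq\{p\}$, so $k(q)\otimes(g/\!\!/s)=(k(q)\otimes g)/\!\!/s$ vanishes for $q\neq p$; and it vanishes for $q=p$ because $s$ acts invertibly on $k(p)$. If $p$ were not maximal, $g$ could be supported at a prime $q\supsetneq p$ that contains $s$, and $s$ would act as zero on $k(q)\otimes g\neq0$. We use the notation of Section~\ref{sec:lift} for this $p$.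

\subsection*{Step 3: if $y\in\mathsf{S}(p)$ is compact in $\mathrm{D}(k\mathcal{C})$, then $i_{p*}y\in\mathsf{S}_c$}
Let $v$ be as in Lemma~\ref{lem:v}. By Lemma~\ref{lem:E}(a), $v_p\in\operatorname{loc}(i_{p*}y)\subseteq\mathsf{S}$ in $\mathrm{D}(R\mathcal{C})$. The difficulty is that $v$ itself is not known to lie in $\mathsf{S}$, so it cannot be placed in $\mathsf{S}_c$ directly. We show instead that $\lambda$ and $L$ agree on $v$.

\emph{An element $s\notin p$ kills $Lv$.} By Lemma~\ref{lem:tensor}, $(Lv)_p=L(v_p)=0$; here it is used that $\mathsf{S}$ is smashing. By Lemma~\ref{lem:homloc}, $R_p\otimes\operatorname{Hom}(v,Lv)=\operatorname{Hom}(v,(Lv)_p)=0$, so $s\eta_v=0$ for some $s\notin p$. The $R$-linear bijection $\eta_v^*\colon\operatorname{Hom}(Lv,Lv)\to\operatorname{Hom}(v,Lv)$ sends $s\cdot\mathrm{id}$ to $s\eta_v=0$. So $s$ acts as zero on $Lv$ and $Lv/\!\!/s\cong Lv\oplus Lv[1]$.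

\emph{The element $s$ is invertible on the difference.} Apply $\lambda$ to the localization triangle of $v$. Since $Lv\in\mathsf{S}^\perp\subseteq\mathsf{S}_c^\perp$, we have $\lambda Lv\cong Lv$ and obtain a triangle
\[
g\to\lambda v\to Lv\to,\qquad g=\lambda\Gamma v\in\mathsf{U},
\]
in $\mathsf{S}_c^\perp$. Both $\mathsf{S}$ and $\mathsf{S}_c$ are smashing, so Lemma~\ref{lem:tensor} gives $k(q)\otimes g\cong\lambda\Gamma(k(q)\otimes v)$, and $\operatorname{supp}g\subseteq\operatorname{supp}v\subseteq V(p)$. By Step~2, $g/\!\!/s=0$, and therefore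
\[
\lambda v/\!\!/s\cong Lv/\!\!/s\cong Lv\oplus Lv[1].
\]

\emph{The difference vanishes.} The object $\lambda v$ is compact in $\mathsf{S}_c^\perp$. Hence so are $\lambda v/\!\!/s$, its summand $Lv$, and finally $g$. By Step~1, $g=0$. So $\lambda v\cong Lv$, and $\lambda(v_p)\cong(\lambda v)_p\cong(Lv)_p=0$. This means $v_p\in\mathsf{S}_c$. Its summand $r_*E(y)$ lies in $\mathsf{S}_c$, and Lemma~\ref{lem:E}(a) gives $i_{p*}y\in\mathsf{S}_c$.

\subsection*{Step 4: conclusion}
By Lemma~\ref{lem:fibers}(b), $\mathsf{S}(p)$ is smashing in $\mathrm{D}(k\mathcal{C})$. By hypothesis it is generated by compact objects of $\mathrm{D}(k\mathcal{C})$; this is the only use of the hypothesis, and it concerns the one prime $p$ selected by $\mathsf{S}$. Step~3 and (T1) give $i_{p*}\mathsf{S}(p)\subseteq\mathsf{S}_c$. Let $X\in\mathsf{U}$. Then $i_p^*X\in\mathsf{S}(p)$ by Lemma~\ref{lem:fibers}(a), so $k(p)\otimes X=i_{p*}i_p^*X\in\mathsf{S}_c$. Also $k(p)\otimes X\in\mathsf{U}\subseteq\mathsf{S}_c^\perp$ by Lemma~\ref{lem:tensor}. So $k(p)\otimes X=0$ for all $X\in\mathsf{U}$, which contradicts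 $p\in\Sigma$. Hence $\mathsf{S}=\mathsf{S}_c$, and Theorem~\ref{thm:A} is proved. \qed

\section{From $R$ back to the fibers: proof of Theorem~\ref{thm:B}}\label{sec:back}

Fix $p$ and keep the notation of Section~\ref{sec:lift}. For $y\in\mathrm{D}(k\mathcal{C})$ we have $r^*i_{p*}y=r^*r_*i_*y\cong i_*y$, and $\psi^*i_*y\cong\rho_*y$ because $\psi$ is flat and $\hat{A}\otimes_Ak=k$. Thus
\begin{equation}\label{eq:complete-fiber}
\psi^*r^*i_{p*}y\cong\rho_*y .
\end{equation}

\subsection*{Localizing subcategories}
To prove surjectivity in Theorem~\ref{thm:B}(1) we must show that the subcategory generated by a family has the prescribed fiber at $p$ and not a larger one. For this we want a functor to $\mathrm{D}(k\mathcal{C})$ that kills the other fibers and recovers $\operatorname{loc}(y)$ from $i_{p*}y$. Corollary~\ref{cor:regular}(a) recovers $\operatorname{loc}(y)$ from the restriction of $y$ to a regular ring, so we pass through $\Lambda$ once more and define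
\[
G_p\colon\mathrm{D}(R\mathcal{C})\to\mathrm{D}(k\mathcal{C}),\qquad G_p(X)=\pi^*\varphi_*\bigl(\hat{K}\otimes_{\hat{A}}\psi^*r^*X\bigr).
\]
This functor is exact and preserves coproducts.

\begin{lemma}\label{lem:G}
\begin{enumerate}
\item[(a)] $\operatorname{loc}(G_p(i_{p*}y))=\operatorname{loc}(y)$ for $y\in\mathrm{D}(k\mathcal{C})$.
\item[(b)] $G_p(i_{q*}y)=0$ for $q\neq p$ and $y\in\mathrm{D}(k(q)\mathcal{C})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:complete-fiber}, (K2) and $\varphi_*\rho_*=\pi_*$, we have $G_p(i_{p*}y)\cong\bigoplus_m(\pi^*\pi_*y)[m]^{\binom{n}{m}}$. Apply Corollary~\ref{cor:regular}(a).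

(b) We show that $Y=\hat{K}\otimes\psi^*r^*i_{q*}y$ is zero. The functor $\hat{K}\otimes\psi^*r^*(-)$ is $R$-linear. If $q\not\subseteq p$, an element $a\in q\setminus p$ acts as zero on $i_{q*}y$ and is a unit of $\hat{A}$. If $q\subsetneq p$, some $x_m\notin q$ acts invertibly on $i_{q*}y$ and as zero on $\hat{K}$ by (K1). In both cases one element acts on $Y$ invertibly and as zero.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
By Lemma~\ref{lem:fibers}(a), $\mathsf{S}$ is recovered from its fibers as $\operatorname{loc}(\bigcup_qi_{q*}\mathsf{S}(q))$. Conversely, let $(\mathsf{Y}(q))_q$ be a family of localizing subcategories and put $\mathsf{S}=\operatorname{loc}(\bigcup_qi_{q*}\mathsf{Y}(q))$. Then $\mathsf{Y}(p)\subseteq\mathsf{S}(p)$ by definition. By Lemma~\ref{lem:G}, $G_p$ maps the generators of $\mathsf{S}$ into $\mathsf{Y}(p)$, so $G_p(\mathsf{S})\subseteq\mathsf{Y}(p)$. If $i_{p*}y\in\mathsf{S}$, then $y\in\operatorname{loc}(G_p(i_{p*}y))\subseteq\mathsf{Y}(p)$. Hence $\mathsf{S}(p)=\mathsf{Y}(p)$ for all $p$, and the two constructions are mutually inverse.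 The statement on smashing subcategories is Lemma~\ref{lem:fibers}(b).
\end{proof}

\subsection*{A smashing subcategory with a given fiber}
The ``if'' part of Theorem~\ref{thm:B}(2) is Theorem~\ref{thm:A}. For the converse we realize a smashing $\mathsf{Y}\subseteq\mathrm{D}(k\mathcal{C})$ as the fiber at $p$ of a smashing subcategory of $\mathrm{D}(R\mathcal{C})$. Taking the other fibers to be zero does not work, by Example~\ref{ex:locF}. We fill in the primes above $p$ instead. Put $V=V(p)$ and $Z=V\setminus\{p\}$, and let
\[
\mathsf{S}=\operatorname{loc}\Bigl(i_{p*}\mathsf{Y}\cup\bigcup_{q\in Z}i_{q*}\mathrm{D}(k(q)\mathcal{C})\Bigr).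
\]

\begin{proposition}\label{prop:extend}
If $\mathsf{Y}\subseteq\mathrm{D}(k\mathcal{C})$ is smashing, then $\mathsf{S}$ is smashing and $\mathsf{S}(p)=\mathsf{Y}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2) from Proposition~\ref{prop:extend}]
Assume the telescope conjecture for $\mathrm{D}(R\mathcal{C})$, and let $\mathsf{Y}$ and $\mathsf{S}$ be as above. Then $\mathsf{S}=\operatorname{loc}(\mathcal{W})$ with $\mathcal{W}$ consisting of compact objects. By Lemma~\ref{lem:fibers}(b) and (T1), $\mathsf{Y}=\mathsf{S}(p)=\operatorname{loc}(i_p^*\mathsf{S})=\operatorname{loc}(i_p^*\mathcal{W})$, and $i_p^*$ preserves compact objects.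
\end{proof}

The equality $\mathsf{S}(p)=\mathsf{Y}$ was shown in the proof of Theorem~\ref{thm:B}(1). The main point is that $\mathsf{S}^\perp$ is closed under coproducts. The given generators do not show this: $\operatorname{Hom}(i_{q*}y,-)$ is computed by the right adjoint of $i_{q*}$, and if that adjoint preserved coproducts, $i_{q*}$ would preserve compact objects. We change generators. For each prime $q$ choose a finite generating sequence $x(q)$, with $x(p)=x$, and put $K(q)=K(x(q);R)$. Note that $i_{q*}h_c^{k(q)}=k(q)\otimes h_c$, so that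
\begin{equation}\label{eq:fiber-gen}
i_{q*}\mathrm{D}(k(q)\mathcal{C})\subseteq\operatorname{loc}(k(q)\otimes h_c:c).
\end{equation}

\begin{lemma}\label{lem:gens}
$\mathsf{S}=\operatorname{loc}\bigl(\{K(q)\otimes h_c:q\in Z,\ c\}\cup\{r_*E(y):y\in\mathsf{Y}\}\bigr)$.
\end{lemma}

\begin{proof}
Let $\mathsf{S}'$ be the right side. By Lemma~\ref{lem:E}(a), $r_*E(y)$ and $i_{p*}y$ generate the same localizing subcategory. For $q\in Z$, $k(q)\otimes h_c$ is a summand of $k(q)\otimes K(q)\otimes h_c\in\mathsf{S}'$, so $i_{q*}\mathrm{D}(k(q)\mathcal{C})\subseteq\mathsf{S}'$ by \eqref{eq:fiber-gen}. Conversely, for $q\in Z$ the object $X=K(q)\otimes h_c$ lies in $\operatorname{loc}(i_{q'*}i_{q'}^*X:q')$ by \eqref{eq:l2g}, and $i_{q'*}i_{q'}^*X=k(q')\otimes X$ vanishes unless $q'\supseteq q$, in which case $q'\in Z$.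
\end{proof}

A subset $W\subseteq\operatorname{Spec}R$ is \emph{specialization closed} if $q'\in W$ and $q\supseteq q'$ imply $q\in W$; both $V$ and $Z$ are. The subcategory $\operatorname{loc}(K(q):q\in W)$ of $\mathrm{D}(R)$ is smashing by Theorem~\ref{thm:neeman-loc}. Let $e_W\to R\to f_W\to$ be the localization triangle of $R$. Tensoring with $e_W$ cuts out the part of an object that is supported in $W$.

\begin{lemma}\label{lem:eW}
Let $W$ be specialization closed and $X\in\mathrm{D}(R\mathcal{C})$.
\begin{enumerate}
\item[(a)] $K(q)\otimes f_W=0$ for $q\in W$.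
\item[(b)] For $y\in\mathrm{D}(k(q)\mathcal{C})$ we have $e_W\otimes i_{q*}y\cong i_{q*}y$ if $q\in W$ and $e_W\otimes i_{q*}y=0$ if $q\notin W$. Likewise $e_W\otimes k(q)=0$ for $q\notin W$.
\item[(c)] $e_W\otimes X\in\operatorname{loc}(K(q)\otimes h_c:q\in W,\ c)$.
\item[(d)] The following are equivalent: $X\in\operatorname{loc}(K(q)\otimes h_c:q\in W,\ c)^\perp$; $K(q)\otimes X=0$ for all $q\in W$; $e_W\otimes X=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
By duality, $\operatorname{Hom}(K(q)\otimes h_c[-m],X)=H^m\bigl(K(q)^\vee\otimes X(c)\bigr)$. With (K3) this gives the first equivalence in (d). The same computation in $\mathrm{D}(R)$, applied to $f_W$, gives (a).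

(b) For $q\in W$, $k(q)\otimes f_W$ is a summand of $k(q)\otimes K(q)\otimes f_W=0$. By \eqref{eq:fiber-gen}, $f_W\otimes i_{q*}y=0$, so $e_W\otimes i_{q*}y\cong i_{q*}y$. For $q\notin W$ and $q'\in W$ we have $q'\not\subseteq q$, so $k(q)\otimes K(q')=0$; hence $k(q)\otimes e_W=0$, and \eqref{eq:fiber-gen} applies again.

(c) Use $e_W\in\operatorname{loc}(K(q):q\in W)$, $X\in\operatorname{loc}(h_c:c)$, and (T1) in each variable.

(d) If $K(q)\otimes X=0$ for all $q\in W$, then $e_W\otimes X=0$ since $e_W\in\operatorname{loc}(K(q):q\in W)$. Conversely, (a) gives $K(q)\cong K(q)\otimes e_W$, so $K(q)\otimes X\cong K(q)\otimes e_W\otimes X$.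
\end{proof}

By (T3) the functor $\pi_*$ has a right adjoint $\pi^!\colon\mathrm{D}(\Lambda\mathcal{C})\to\mathrm{D}(k\mathcal{C})$. It preserves coproducts: since $\pi_*h_c^k[m]$ is compact by Corollary~\ref{cor:regular}(b), the map $\bigoplus\pi^!X_\alpha\to\pi^!\bigoplus X_\alpha$ becomes bijective under each $\operatorname{Hom}(h_c^k[m],-)$. So the functor
\[
H\colon\mathrm{D}(R\mathcal{C})\to\mathrm{D}(k\mathcal{C}),\qquad H(X)=\pi^!\varphi_*\bigl(\hat{K}^\vee\otimes_{\hat{A}}\psi^*r^*(e_V\otimes X)\bigr),
\]
is exact and preserves coproducts. On objects orthogonal to the Koszul generators it behaves as a right adjoint of $r_*E$.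

\begin{lemma}\label{lem:H}
If $e_Z\otimes X=0$, then $\operatorname{Hom}(r_*E(y),X)\cong\operatorname{Hom}(y,H(X))$ for all $y\in\mathrm{D}(k\mathcal{C})$.
\end{lemma}

\begin{proof}
The functors $r_*$ and $\psi_*$ in $r_*E(y)=r_*\psi_*\hat{E}(y)$ are right adjoints and stand in the first variable, so adjunction does not move them. We remove them by showing that the relevant part of $X$ also comes from $A$ and from $\hat{A}$.

\emph{From $R$ to $A$.} We have $r_*(K\otimes h_c^A)=R_p\otimes K(p)\otimes h_c$, so Lemmas~\ref{lem:E}(b) and~\ref{lem:tensor} give $r_*E(y)\in\operatorname{loc}(K(p)\otimes h_c:c)$. By Lemma~\ref{lem:eW}(a) and (d), $f_V\otimes X$ is right orthogonal to this subcategory. Hence $\operatorname{Hom}(r_*E(y),X)\cong\operatorname{Hom}(r_*E(y),e_V\otimes X)$. The map $e_V\otimes X\to R_p\otimes e_V\otimes X$ is an isomorphism. By \eqref{eq:l2g} it suffices to check this after $k(q)\otimes-$. For $q\notin V$ both sides vanish, since $k(q)\otimes e_V=0$. For $q\in Z$ both sides vanish, since $K(q)\otimes X=0$ by Lemma~\ref{lem:eW}(d) and $k(q)\otimes X$ is a summand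 of $k(q)\otimes K(q)\otimes X$. For $q=p$ the map $k(p)\to k(p)\otimes R_p$ is an isomorphism. Put $X'=r^*(e_V\otimes X)$. As $r_*$ is fully faithful,
\[
\operatorname{Hom}(r_*E(y),X)\cong\operatorname{Hom}(r_*E(y),r_*X')\cong\operatorname{Hom}_{\mathrm{D}(A\mathcal{C})}(E(y),X').
\]

\emph{From $A$ to $\hat{A}$.} We have $X'\in\mathsf{K}$ by Lemma~\ref{lem:eW}(c): indeed $r^*(K(p)\otimes h_c)=K\otimes h_c^A$, and $r^*K(q)=0$ for $q\in Z$ by (K1), since some member of $x(q)$ is a unit in $A$. The objects on which the unit $\mathrm{id}\to\psi_*\psi^*$ is invertible form a localizing subcategory, which contains $K\otimes h_c^A$ because $K\to\psi_*\hat{K}$ is a quasi-isomorphism. So the unit is invertible on $\mathsf{K}$. Let $z\in\hat{\mathsf{K}}$ with counit $\varepsilon_z\colon\psi^*\psi_*z\to z$. Then $\psi_*\varepsilon_z$ is left inverse to the unit of $\psi_*z\in\mathsf{K}$, so $\psi_*\varepsilon_z$ is invertible, and so is $\varepsilon_z$ because $\psi_*$ is conservative. Since $\hat{E}(y)\in\hat{\mathsf{K}}$,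
\[
\operatorname{Hom}(E(y),X')\cong\operatorname{Hom}(\psi_*\hat{E}(y),\psi_*\psi^*X')\cong\operatorname{Hom}(\psi^*\psi_*\hat{E}(y),\psi^*X')\cong\operatorname{Hom}(\hat{E}(y),\psi^*X').
\]

\emph{From $\hat{A}$ to $k$.} Duality for $\hat{K}$ and the adjunctions $(\varphi^*,\varphi_*)$ and $(\pi_*,\pi^!)$ give
\[
\operatorname{Hom}(\hat{K}\otimes\varphi^*\pi_*y,\psi^*X')\cong\operatorname{Hom}\bigl(\pi_*y,\varphi_*(\hat{K}^\vee\otimes\psi^*X')\bigr)\cong\operatorname{Hom}(y,H(X)).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:extend}]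
The subcategory $\mathsf{Y}$ is closed under shifts, and $E$ commutes with them. Lemmas~\ref{lem:gens}, \ref{lem:eW}(d) and~\ref{lem:H} give
\[
\mathsf{S}^\perp=\{X:e_Z\otimes X=0\text{ and }H(X)\in\mathsf{Y}^\perp\}.
\]
Since $\mathsf{Y}$ is smashing, $\mathsf{Y}^\perp$ is localizing, and so $\mathsf{S}^\perp$ is closed under coproducts. By Lemma~\ref{lem:criterion} and \eqref{eq:l2g} it remains to show that $i_{q*}\mathrm{D}(k(q)\mathcal{C})\subseteq\operatorname{loc}(\mathsf{S}\cup\mathsf{S}^\perp)$ for every $q$.

For $q\in Z$ this category lies in $\mathsf{S}$ by definition. For $q\notin V$, Lemma~\ref{lem:eW}(b) gives $e_Z\otimes i_{q*}y=0$ and $e_V\otimes i_{q*}y=0$, so $H(i_{q*}y)=0$ and $i_{q*}y\in\mathsf{S}^\perp$.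

Let $q=p$. Every object of $\mathrm{D}(k\mathcal{C})$ lies in a triangle with outer terms in $\mathsf{Y}$ and $\mathsf{Y}^\perp$, and $i_{p*}\mathsf{Y}\subseteq\mathsf{S}$. So it suffices to show $i_{p*}t\in\mathsf{S}^\perp$ for $t\in\mathsf{Y}^\perp$. By Lemma~\ref{lem:eW}(b), $e_Z\otimes i_{p*}t=0$ and $e_V\otimes i_{p*}t\cong i_{p*}t$. By \eqref{eq:complete-fiber}, (K2), (K3) and $\varphi_*\rho_*=\pi_*$, the object $H(i_{p*}t)\cong\pi^!\varphi_*(\hat{K}^\vee\otimes\rho_*t)$ is a finite direct sum of shifts of $\pi^!\pi_*t$. For $y\in\mathsf{Y}$,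
\[
\operatorname{Hom}(y,\pi^!\pi_*t)\cong\operatorname{Hom}(\pi_*y,\pi_*t)\cong\operatorname{Hom}(\pi^*\pi_*y,t)=0,
\]
because $\pi^*\pi_*y\in\operatorname{loc}(y)\subseteq\mathsf{Y}$ by Corollary~\ref{cor:regular}(a). So $H(i_{p*}t)\in\mathsf{Y}^\perp$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B} in the setting of Section~\ref{sec:setting}, and with them the proof of Theorem~\ref{thm:C}.

\section{Quivers}\label{sec:quivers}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
Let $C$ be the free category on $Q$ and $k$ a field. Since $Q$ has finitely many vertices, the path algebra $kQ$ is a ring with unit, and $kC$-modules are the same as $kQ$-modules. We recall why $kQ$ is hereditary. For a representation $M$ consider the sequence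
\[
0\to\bigoplus_{a\colon u\to u'}h^k_{u'}\otimes_kM(u)\xrightarrow{\ \delta\ }\bigoplus_uh^k_u\otimes_kM(u)\xrightarrow{\ \mu\ }M\to0,
\]
with sums over arrows and vertices, where $\mu(\gamma\otimes m)=\gamma m$ and $\delta(\gamma\otimes m)=\gamma a\otimes m-\gamma\otimes am$ on the summand of $a$. Evaluate at a vertex $w$. The middle term has one copy of $M(u)$ for each path from a vertex $u$ to $w$, and the left term has one for each such path of positive length. The map $\delta$ is injective, as one sees from the components at paths of greatest length. Modulo the image of $\delta$, every element can be moved to the component $M(w)$ of the trivial path, on which $\mu$ is bijective; and $\mu\delta=0$. So the sequence is a projective resolution of length at most one. The same holds for the opposite quiver, so $kQ$ is left and right hereditary.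

The telescope conjecture holds for the derived category of a hereditary ring by Krause and \v{S}\v{t}ov\'{\i}\v{c}ek \cite{KS}. It therefore holds for $\mathrm{D}(k(p)C)$ for all $p$, and Theorem~\ref{thm:A} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Benjamin Antieau and Greg Stevenson,
\emph{Derived categories of representations of small categories over commutative noetherian rings},
arXiv:1507.00456 (2015).

\bibitem{KS}
Krause and \v{S}\v{t}ov\'{\i}\v{c}ek,
\emph{The telescope conjecture for hereditary rings via Ext-orthogonal pairs},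
Adv. Math. 225 (2010).

\bibitem{Mat}
Matsumura,
\emph{Commutative Ring Theory}.

\bibitem{Nee92}
Neeman,
\emph{The chromatic tower for $D(R)$},
Topology 31 (1992).

\bibitem{Nee96}
Neeman,
\emph{The Grothendieck duality theorem via Bousfield's techniques and Brown representability},
J. Amer. Math. Soc. 9 (1996).

\end{thebibliography}
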